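\title{The values of the fractional domatic number}

\begin{abstract}
The fractional domatic number of a graph is the linear programming relaxation of the maximum number of pairwise disjoint dominating sets. It is known to be rational, and its only values below $5/2$ are known to be $1$, $2$ and $7/3$. We show that every rational number $T\ge 5/2$ is the fractional domatic number of a connected graph of minimum degree $\lceil T\rceil-1$, the least possible. The set of values is therefore $\{1,2,7/3\}\cup(\mathbb Q\cap[5/2,\infty))$. The graphs are built on the family of all $m$-subsets of a $Tm$-set by attaching small gadgets, and the upper bound comes from a correlation inequality in the Johnson scheme.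
\end{abstract}

\section{The problem and the result}\label{sec:intro}

All graphs are finite and simple, with at least one vertex. For $Y\subseteq V(G)$, the closed neighborhood $N[Y]$ consists of $Y$ and all vertices adjacent to a vertex of $Y$; we write $N[v]$ for $N[\{v\}]$. A set $D\subseteq V(G)$ is \emph{dominating} if $N[D]=V(G)$, that is, if $D$ meets $N[v]$ for every vertex $v$. The \emph{domatic number} of $G$ is the maximum number of pairwise disjoint dominating sets. The \emph{fractional domatic number} is its linear programming relaxation,
\[
\mathrm{fdom}(G)=\max\Big\{\sum_D y_D \;:\; y_D\ge 0\ \text{ for every dominating set } D,\quad \sum_{D\ni v}y_D\le 1\ \text{ for every } v\in V(G)\Big\}.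
\]
Equivalently, $\mathrm{fdom}(G)$ is the maximum of $a/b$ over the positive integers $a,b$ for which $G$ has a dominating $(a:b)$-coloring: an assignment of a $b$-subset of $[a]=\{1,\dots,a\}$ to each vertex such that each of the $a$ color classes is dominating.

For example, $\mathrm{fdom}(K_n)=n$, and a graph with an isolated vertex has $\mathrm{fdom}=1$, since that vertex lies in every dominating set. For cycles, $\mathrm{fdom}(C_n)=n/\lceil n/3\rceil$ (Lemma~\ref{lem:small}); thus $C_4$, $C_7$, $C_5$ give $2$, $\frac73$, $\frac52$. Let $\delta(G)$ denote the minimum degree. The following facts are known.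
\begin{itemize}
\item[(F1)] $\mathrm{fdom}(G)$ is rational, and $\mathrm{fdom}(G)\le\delta(G)+1$.
\item[(F2)] If $\mathrm{fdom}(G)<\frac52$, then $\mathrm{fdom}(G)\in\{1,2,\frac73\}$.
\item[(F3)] There are graphs $G_n$, for infinitely many positive integers $n$, with $\mathrm{fdom}(G_n)=\frac{5n-2}{2n-1}=\frac52+\frac1{2(2n-1)}$.
\end{itemize}
The problem, posed in \cite{CDLP}, is to describe the set $\{\mathrm{fdom}(G): G \text{ a finite graph}\}$ completely.

The evidence points in two directions. By (F2) there are gaps $(1,2)$, $(2,\frac73)$ and $(\frac73,\frac52)$; the values of cycles accumulate only at $3$; and adding a universal vertex raises $\mathrm{fdom}$ by exactly one, which copies values but fills no gap. One could guess that a gap opens to the right of every integer. On the other hand, (F3) shows that the values accumulate at $\frac52$ from above. The second indication is the right one, in the strongest form that (F1) allows.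

\begin{theorem}\label{thm:values}
$\{\mathrm{fdom}(G): G \text{ a finite graph}\}=\{1,2,\tfrac73\}\cup\{T\in\mathbb Q: T\ge\tfrac52\}$.
\end{theorem}

\begin{theorem}\label{thm:degree}
For every rational $T\ge\frac52$ there is a connected graph $G$ with $\mathrm{fdom}(G)=T$ and $\delta(G)=\lceil T\rceil-1$; no smaller minimum degree is possible. Consequently:
\begin{itemize}
\item[(a)] for every integer $d\ge3$, every rational in $(d,d+1]$ is the fractional domatic number of a connected graph of minimum degree exactly $d$;
\item[(b)] the sets of values for minimum degree exactly $0$, $1$, $2$ are $\{1\}$, $\{2\}$ and $\{2,\frac73\}\cup(\mathbb Q\cap[\frac52,3])$, respectively.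
\end{itemize}
\end{theorem}

Fact (F2) is used without proof, to exclude values; (F1) is reproved in Section~\ref{sec:tools}, and (F3) is not used. The work lies in realizing the rationals of an interval of length one starting at $\frac52$, since universal vertices then give the rest. Section~\ref{sec:cycles} shows the idea on cycles, and Section~\ref{sec:johnson} proves the inequality behind all upper bounds. The interval $(\frac52,3)$ is treated in Section~\ref{sec:below3} with gadgets of degree two. The interval $(3,\frac72)$ cannot be inherited from $(2,\frac52)$, which contains the single value $\frac73$; it needs gadgets of minimum degree three and occupies Section~\ref{sec:above3}.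

\section{Weights and schedules}\label{sec:tools}

To compute $\mathrm{fdom}(G)$ exactly we give matching upper and lower bounds. Upper bounds come from weak duality. For $w\colon V(G)\to[0,\infty)$ and $Y\subseteq V(G)$ write $w(Y)=\sum_{v\in Y}w(v)$.

\begin{lemma}[Weights]\label{lem:weights}
If $w\colon V(G)\to[0,\infty)$ satisfies $w(D)\ge1$ for every dominating set $D$, then $\mathrm{fdom}(G)\le w(V(G))$.
\end{lemma}

\begin{proof}
For feasible $(y_D)$ we have $\sum_D y_D\le\sum_D y_D\,w(D)=\sum_v w(v)\sum_{D\ni v}y_D\le w(V(G))$.
\end{proof}

Taking for $w$ the indicator of $N[v]$, with $v$ of minimum degree, gives $\mathrm{fdom}(G)\le\delta(G)+1$. The linear program is feasible and bounded and has integer data, so its optimum is attained at a rational point. This proves (F1).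

For lower bounds we read $y_D$ as a duration. Let $\mu$ be Lebesgue measure. A \emph{schedule of length $T$} for $G$ is a family of measurable sets $\Omega_v\subseteq[0,T)$, $v\in V(G)$, with $\mu(\Omega_v)\le1$, such that $D_\omega=\{v:\omega\in\Omega_v\}$ is dominating for every $\omega\in[0,T)$. We say that $v$ is \emph{active} at time $\omega$ if $\omega\in\Omega_v$. Each vertex works for at most one unit of time, and the graph must be dominated at all times.

\begin{lemma}[Schedules]\label{lem:schedule}
$\mathrm{fdom}(G)$ is the largest length of a schedule for $G$.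
\end{lemma}

\begin{proof}
Given a schedule of length $T$, put $y_D=\mu\{\omega:D_\omega=D\}$. Then $\sum_D y_D=T$ and $\sum_{D\ni v}y_D=\mu(\Omega_v)\le 1$. Conversely, given an optimal $(y_D)$, cut $[0,\mathrm{fdom}(G))$ into intervals $J_D$ of lengths $y_D$ and put $\Omega_v=\bigcup_{D\ni v}J_D$.
\end{proof}

Let $G\vee K_1$ be obtained from $G$ by adding a vertex adjacent to all of $V(G)$.

\begin{lemma}\label{lem:universal}
$\mathrm{fdom}(G\vee K_1)=\mathrm{fdom}(G)+1$ and $\delta(G\vee K_1)=\delta(G)+1$.
\end{lemma}

\begin{proof}
Let $u$ be the new vertex. The dominating sets of $G\vee K_1$ that avoid $u$ are exactly the dominating sets of $G$. Adding $\{u\}$ with weight $1$ to an optimal solution for $G$ gives ``$\ge$''. In a feasible solution for $G\vee K_1$ the sets containing $u$ have total weight at most $1$ and the others form a feasible solution for $G$, which gives ``$\le$''. Every old degree rises by one, and $u$ has degree $|V(G)|\ge\delta(G)+1$.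
\end{proof}

\begin{lemma}\label{lem:small}
$\mathrm{fdom}(K_n)=n$, and $\mathrm{fdom}(C_n)=n/\lceil n/3\rceil$ for $n\ge3$.
\end{lemma}

\begin{proof}
For $K_n$ use the $n$ singletons and (F1). In $C_n$, with vertex set $\mathbb Z/n$, put $k=\lceil n/3\rceil$. A vertex dominates three vertices, so a dominating set has at least $k$ elements, and $w\equiv1/k$ in Lemma~\ref{lem:weights} gives ``$\le$''. The set $\{0,3,\dots,3(k-1)\}$ dominates $-1,0,\dots,3k-2$, hence everything. Giving weight $1/k$ to each of its $n$ rotations uses every vertex with total weight $1$ and gives ``$\ge$''.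
\end{proof}

\section{Cycles as overlap constraints}\label{sec:cycles}

A schedule attaches a set of measure at most $1$ to each vertex, and vertices of low degree impose constraints on how the sets of their neighbors overlap. Consider a schedule of length $T$ and two vertices $S,S'$.

\emph{Repulsion.} Let $u$ be a vertex whose only neighbors are $S$ and $S'$. Then $u$ must be active whenever $S$ and $S'$ are both inactive, so $\mu(\Omega_S\cup\Omega_{S'})\ge T-1$. If both sets have measure $1$, their overlap $\mu(\Omega_S\cap\Omega_{S'})$ is at most $3-T$.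

\emph{Attraction.} Let $S,a,b,S'$ be a path with $a$ and $b$ of degree two. When $S$ is inactive, $N[a]=\{S,a,b\}$ forces $a$ or $b$ to be active, and the same holds when $S'$ is inactive. So $\Omega_a\cup\Omega_b$, of measure at most $2$, covers the complement of $\Omega_S\cap\Omega_{S'}$, and the overlap is at least $T-2$.

Joining the same pair $S,S'$ in both ways produces $C_5$, and $T-2\le 3-T$ gives $T\le\frac52$. To go beyond $\frac52$, attract and repel different pairs. Take $S_0,S_1,\dots,S_k$, attract consecutive vertices and repel $S_0$ from $S_k$; the graph is $C_{3k+2}$. Attraction gives $\mu(\Omega_{S_i}\setminus\Omega_{S_{i-1}})\le1-(T-2)=3-T$, so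
\[
T-1\le\mu(\Omega_{S_0}\cup\Omega_{S_k})\le\mu(\Omega_{S_0})+\sum_{i=1}^k\mu(\Omega_{S_i}\setminus\Omega_{S_{i-1}})\le 1+k(3-T).
\]
This is $T\le 3-\frac1{k+1}=\frac{3k+2}{k+1}$, the value in Lemma~\ref{lem:small}; for $k=2$ it reads $\mathrm{fdom}(C_8)\le\frac83$.

The mechanism is a conflict between ``some pairs are close'' and ``some pairs are far'', resolved exactly at one value of $T$. The triangle inequality along a chain resolves it only at $T=3-\frac1{k+1}$. For an arbitrary rational $T=3-s$ we reverse the order of construction. We first fix the schedule: the sets $\Omega_S$ will be all unions of $m$ out of the $Tm$ intervals of length $1/m$ in $[0,T)$. We then attach a repelling vertex to \emph{every} pair with overlap $s$ and an attracting path to \emph{every} pair with overlap $1-s$. The lower bound $\mathrm{fdom}\ge T$ holds by design. The difficulty moves to the upper bound, where the triangle inequality must be replaced by an inequality between the correlations of an arbitrary family of $m$-sets at two overlaps.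

\section{A correlation inequality in the Johnson scheme}\label{sec:johnson}

Let $T>2$ be rational, let $m$ be a positive integer such that $N=Tm$ is an integer, and let $X$ be the set of all $m$-subsets of $[N]$. On $\mathbb R^X$ put $\langle f,h\rangle=|X|^{-1}\sum_{S\in X}f(S)h(S)$. For $p\in(0,1)$ with $pm\in\mathbb Z$, let $(A_pf)(S)$ be the average of $f(S')$ over all $S'\in X$ with $|S\cap S'|=pm$. The number of such $S'$ is positive and does not depend on $S$, so $\langle f,A_pf\rangle=\mathbb E f(S)f(S')$ for a uniformly random ordered pair with $|S\cap S'|=pm$.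

\begin{lemma}\label{lem:johnson}
Let $0<U<L<1$ be rational with $L\ge1/T$, and put $t=\frac{1-L}{1-U}\in(0,1)$, so that $L=(1-t)+tU$. For all sufficiently large $m$ with $Tm,Um,Lm\in\mathbb Z$, every $f\in\mathbb R^X$ satisfies
\begin{equation}\label{eq:johnson}
\langle f,A_Lf\rangle\le(1-t)\langle f,f\rangle+t\langle f,A_Uf\rangle .
\end{equation}
\end{lemma}

The term $\langle f,f\rangle$ is the correlation at overlap $p=1$, so \eqref{eq:johnson} is a convexity statement: the correlation at overlap $L$ lies below the chord from $U$ to $1$. Equality holds for $f(S)=\mathbf 1[x\in S]$ with $x\in[N]$ fixed, because the correlation at overlap $p$ is then the probability $pm/N=p/T$ that $x\in S\cap S'$, which is affine in $p$. These functions will describe the active sets of our schedule, and this equality is what makes the two bounds meet.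

\begin{example}\label{ex:c8}
Let $t=\frac12$, so $L=\frac{1+U}2$, and let $f$ take values in $\{0,1\}$. Given $S_0,S_2$ with $|S_0\cap S_2|=Um$, let $S_1$ consist of $S_0\cap S_2$, half of $S_0\setminus S_2$ and half of $S_2\setminus S_0$; then $|S_1|=m$ and $|S_0\cap S_1|=|S_1\cap S_2|=Lm$. For $f_i=f(S_i)$ we have $f_0f_1+f_1f_2\le f_1+f_0f_2$: for $f_1=0$ the left side vanishes, and for $f_1=1$ this is $(1-f_0)(1-f_2)\ge0$. Averaging over all permutations of $[N]$ gives $2\langle f,A_Lf\rangle\le\langle f,f\rangle+\langle f,A_Uf\rangle$, which is \eqref{eq:johnson}. With $U=\frac13$, $L=\frac23$ this is the chain argument for $C_8$. For general $t$ we argue spectrally.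
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:johnson}]
We diagonalize all $A_p$ simultaneously, express the eigenvalues as expectations, and compare them as $m\to\infty$.

\emph{Step 1: there are $m+1$ joint eigenspaces.} Let $\mathrm{Sym}(N)$ act on $X$, and let $\mathcal A$ be the algebra of $X\times X$ matrices that commute with this action. A matrix lies in $\mathcal A$ exactly when it is constant on the orbits of $\mathrm{Sym}(N)$ on $X\times X$. These orbits are the relations $|S\cap S'|=i$ for $0\le i\le m$, and all are nonempty because $N\ge2m$. So $\dim\mathcal A=m+1$, every $A_p$ lies in $\mathcal A$, and all matrices in $\mathcal A$ are symmetric. Hence $\mathcal A$ is commutative, since $AB=(AB)^{\top}=B^{\top}A^{\top}=BA$, and $\mathbb R^X$ is the orthogonal sum of the joint eigenspaces of $\mathcal A$. The orthogonal projection onto a joint eigenspace is a polynomial in elements of $\mathcal A$, so it lies in $\mathcal A$; and every element of $\mathcal A$ is a linear combination of these projections. They form a basis of $\mathcal A$, so there are exactly $m+1$ joint eigenspaces.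

\emph{Step 2: the eigenspaces and eigenvalues.} Let $P_j$ be the span of the functions $\chi_C(S)=\mathbf 1[C\subseteq S]$ with $|C|\le j$, let $P_{-1}=0$, and let $V_j=P_j\cap P_{j-1}^{\perp}$ for $0\le j\le m$. For $|C|=m$ the function $\chi_C$ is the indicator of the point $C\in X$, so $P_m=\mathbb R^X$ and $\mathbb R^X=V_0\oplus\dots\oplus V_m$ orthogonally. Take distinct $a_1,b_1,\dots,a_j,b_j\in[N]$ and put
\[
f_j(S)=\prod_{k=1}^{j}\big(\mathbf 1[a_k\in S]-\mathbf 1[b_k\in S]\big).
\]
Expanding the product shows $f_j\in P_j$. If $|C|\le j-1$, some pair $\{a_k,b_k\}$ is disjoint from $C$; the transposition of $a_k$ and $b_k$ negates $f_j$, fixes $\chi_C$ and preserves the inner product, so $\langle f_j,\chi_C\rangle=0$. Thus $f_j\in V_j$. Since $N\ge 2m$, there is $S_0\in X$ containing all $a_k$ and no $b_k$, and $f_j(S_0)=1$. So the $m+1$ spaces $V_j$ are nonzero. They are $\mathrm{Sym}(N)$-invariant, so their projections lie in $\mathcal A$, and each $V_j$ is a sum of joint eigenspaces. By Step 1 each $V_j$ is exactly one joint eigenspace. Therefore $A_p$ acts on $V_j$ as the scalar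
\[
\lambda_j(p)=(A_pf_j)(S_0)=\mathbb E f_j(S'),
\]
where $S'\cap S_0$ is a uniform $pm$-subset of $S_0$ and, independently, $S'\setminus S_0$ is a uniform $(1-p)m$-subset of the $(T-1)m$-set $[N]\setminus S_0$. Writing $f=\sum_j h_j$ with $h_j\in V_j$, the right side of \eqref{eq:johnson} minus the left side is $\sum_j d_j\langle h_j,h_j\rangle$, where
\[
d_j=1-t+t\lambda_j(U)-\lambda_j(L).
\]
It remains to show $d_j\ge0$ for $0\le j\le m$.

\emph{Step 3: asymptotics.} Put $p'=\frac{1-p}{T-1}\in(0,1)$ and $\rho_p=p-p'=\frac{Tp-1}{T-1}$. Each $a_k$ lies in $S'$ with probability $p$ and each $b_k$ with probability $p'$, so $\lambda_0(p)=1$ and $\lambda_1(p)=\rho_p$ exactly. If $R$ is a uniform $qn$-subset of an $n$-set, the probability that $R$ meets $j$ given points in a given $h$ of them is $(qn)_h((1-q)n)_{j-h}/(n)_j$, with falling factorials, and this tends to $q^h(1-q)^{j-h}$. So for fixed $j$ the events $a_k\in S'$, $b_k\in S'$ become independent as $m\to\infty$, and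
\[
\lambda_j(p)\to\rho_p^{\,j}.
\]
The number of eigenvalues grows with $m$, so we also need a bound uniform in $j$. For $j\ge i$, the function $f_j$ takes values in $\{-1,0,1\}$ and vanishes at $S'$ unless $S'$ contains exactly one of $a_k,b_k$ for each $k\le i$. The probability $\pi_i(p)$ of this event does not depend on $j$; hence $|\lambda_j(p)|\le\pi_i(p)$ for all $j\ge i$, and $\pi_i(p)\to\theta_p^{\,i}$ with $\theta_p=p(1-p')+(1-p)p'=1-pp'-(1-p)(1-p')<1$.

\emph{Step 4: comparison.} We have $d_0=0$. The map $p\mapsto\rho_p$ is affine with $\rho_1=1$, so $\rho_L=(1-t)+t\rho_U$ and $d_1=0$. For fixed $j\ge2$, $d_j$ tends to $d_j^\infty=1-t+t\rho_U^{\,j}-\rho_L^{\,j}$. Here $-1<\rho_U<1$ because $\rho_U>-\frac1{T-1}$ and $T>2$, and $0\le\rho_L<1$ because $L\ge1/T$. If $j$ is even, or if $\rho_U\ge0$, then $d_j^\infty>0$ by strict convexity of $z\mapsto z^j$ on $\mathbb R$, respectively on $[0,\infty)$. If $j\ge3$ is odd and $\rho_U<0$, then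
\[
\rho_L^{\,j}\le\rho_L=1-t-t|\rho_U|<1-t-t|\rho_U|^j=1-t+t\rho_U^{\,j},
\]
so again $d_j^\infty>0$. Choose $i\ge2$ with $\theta_U^{\,i},\theta_L^{\,i}<\frac{1-t}2$. For large $m$ both $\pi_i(U)$ and $\pi_i(L)$ are below $\frac{1-t}2$, so $d_j\ge(1-t)-(1+t)\frac{1-t}2>0$ for all $j\ge i$. For the finitely many $j$ with $2\le j<i$ we have $d_j>0$ for large $m$.
\end{proof}

\begin{remark}
The hypothesis $L\ge1/T$ enters only for odd $j$, and it cannot simply be dropped. The cubic $z^3$ minus its chord from $\rho_U$ to $1$ has roots $1$, $\rho_U$ and $-1-\rho_U$, so $d_3^\infty=(1-\rho_L)(\rho_L-\rho_U)(1+\rho_L+\rho_U)$. For $T=\frac52$ we have $\rho_p=\frac{5p-2}3$, and $d_3^\infty<0$ when $U+L<\frac15$; then \eqref{eq:johnson} fails for $f=f_3$ and large $m$.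
\end{remark}

\section{Framed graphs and the interval $(\frac52,3)$}\label{sec:below3}

\subsection{The frame}

Keep $T$, $m$, $N$, $X$ as in Section~\ref{sec:johnson}. A \emph{framed graph} has three kinds of vertices: the \emph{core} $X$, an independent set with one vertex for each $m$-subset of $[N]$; a clique $Z$ of $\lceil T\rceil$ vertices, each adjacent to every core vertex; and the vertices of pairwise disjoint connected graphs called \emph{gadgets}. All edges leaving a gadget go to the core, and every gadget has at least one such edge. The clique $Z$ exists only to dominate the core, so that the gadgets alone determine the value.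

For $C\subseteq[N]$ let $\Omega_C=\bigcup_{x\in C}[\frac{x-1}m,\frac xm)\subseteq[0,T)$. Then $\mu(\Omega_C)=|C|/m$, and $C\mapsto\Omega_C$ respects unions and intersections. The core vertex $S$ is declared active on $\Omega_S$, which has measure $1$. A gadget $H$ is \emph{feasible} if its vertices can be given measurable sets $\Omega_v\subseteq[0,T)$ of measure at most $1$ such that at every time every vertex of $H$ is dominated by the active vertices of $H$ and of the core. To \emph{use $Y\subseteq V(H)$ on a region $R$} means to put $R$ into $\Omega_v$ for each $v\in Y$. All regions below are finite unions of intervals and can be cut into pieces of any prescribed measures.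

\begin{lemma}\label{lem:frame}
A framed graph $G$ is connected, and the vertices of $X\cup Z$ have degree at least $\lceil T\rceil$. If all gadgets are feasible, then $\mathrm{fdom}(G)\ge T$.
\end{lemma}

\begin{proof}
Every core vertex is adjacent to the clique $Z$, and every gadget is connected and attached to the core. Core vertices have degree at least $|Z|$, and vertices of $Z$ have degree $|Z|-1+|X|$. Partition $[0,T)$ into $\lceil T\rceil$ intervals of length at most $1$ and assign them to the vertices of $Z$. At every time one vertex of $Z$ is active and dominates $X\cup Z$. Together with the sets chosen in the gadgets this is a schedule of length $T$; apply Lemma~\ref{lem:schedule}.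
\end{proof}

For upper bounds we apply Lemma~\ref{lem:weights} with weight $0$ on $Z$ and constant weight on the core. For a dominating set $D$ let $g\in\mathbb R^X$ be the indicator of $D\cap X$, and put
\[
\bar g=\langle g,1\rangle=\langle g,g\rangle,\qquad E_p=\langle g,A_pg\rangle .
\]
If the core has total weight $\alpha$, it contributes $\alpha\bar g$ to $w(D)$. Inequality \eqref{eq:johnson} reads
\begin{equation}\label{eq:slack}
(1-t)\bar g+tE_U-E_L\ge0 .
\end{equation}
The contributions of the gadgets are computed with the following symmetry principle: \emph{if a random ordered pair $(S,S')$ always has $|S\cap S'|=pm$ and its distribution is invariant under $\mathrm{Sym}(N)$, then $\mathbb E g(S)=\mathbb E g(S')=\bar g$ and $\mathbb E g(S)g(S')=E_p$.} Indeed, an invariant distribution on a single orbit is uniform.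

\subsection{Gadgets of degree two}

\begin{proposition}\label{prop:below3}
For every rational $T\in(\frac52,3)$ there is a connected graph $G$ with $\mathrm{fdom}(G)=T$ and $\delta(G)=2$.
\end{proposition}

\begin{proof}
Put $s=3-T\in(0,\frac12)$, $U=s$ and $L=1-s$. Then $0<U<L<1$ and $L>\frac12>\frac1T$, and $t=\frac{s}{1-s}$. Take $m$ with $Tm\in\mathbb Z$, large enough for Lemma~\ref{lem:johnson}. Let $G$ be the framed graph with the two gadgets of Section~\ref{sec:cycles}:
\begin{itemize}
\item for every ordered pair $(S,S')$ with $|S\cap S'|=Um$, a vertex $u$ adjacent to $S$ and $S'$;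
\item for every ordered pair $(S,S')$ with $|S\cap S'|=Lm$, adjacent vertices $a,b$ with $a$ adjacent to $S$ and $b$ adjacent to $S'$.
\end{itemize}
All gadget vertices have degree $2$, so $G$ is connected with $\delta(G)=2$ by Lemma~\ref{lem:frame}.

\emph{Lower bound.} Use $\{u\}$ on the complement of $\Omega_{S\cup S'}$, of measure $T-(2-s)=1$; on $\Omega_{S\cup S'}$ the core dominates $u$. For the second gadget, the complement of $\Omega_{S\cap S'}$ has measure $T-(1-s)=2$. Use $\{a\}$ on one half and $\{b\}$ on the other; either vertex dominates both, and on $\Omega_{S\cap S'}$ the core dominates both. So all gadgets are feasible, and $\mathrm{fdom}(G)\ge T$.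

\emph{Upper bound.} Let $D$ be dominating. If $S,S'\notin D$ then $u\in D$, so the fraction of $u$-vertices in $D$ is at least $\mathbb E(1-g(S))(1-g(S'))=1-2\bar g+E_U$. Unless $S,S'\in D$, one of $a,b$ lies in $D$, so the average number of vertices of $D$ in a gadget of the second kind is at least $1-E_L$. We choose the weights so that the sum of the contributions is $1$ plus a multiple of \eqref{eq:slack}. Give total weight $1$ to the core, $s$ to the $u$-vertices and $2(1-s)$ to the $a$- and $b$-vertices, constant within each class. The total is $3-s=T$, and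
\begin{align*}
w(D)&\ge\bar g+s(1-2\bar g+E_U)+(1-s)(1-E_L)=1+(1-2s)\bar g+sE_U-(1-s)E_L\\
&=1+(1-s)\big[(1-t)\bar g+tE_U-E_L\big]\ge1,
\end{align*}
since $(1-s)(1-t)=1-2s$ and $(1-s)t=s$. Lemma~\ref{lem:weights} gives $\mathrm{fdom}(G)\le T$.
\end{proof}

\begin{remark}
The hypothesis $T>\frac52$ is used only through $U<L$. For $T\in(\frac73,\frac52)$ the gadgets are still feasible, so $\mathrm{fdom}(G)\ge T>\frac73$, and (F2) gives $\mathrm{fdom}(G)\ge\frac52>T$: the upper bound must fail there.
\end{remark}

\section{The interval $(3,\frac72)$}\label{sec:above3}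

\begin{proposition}\label{prop:above3}
For every rational $r\in(0,\frac12)$ with $r\ne\frac13$ there is a connected graph $G$ with $\mathrm{fdom}(G)=3+r$ and $\delta(G)=3$.
\end{proposition}

Throughout this section $T=3+r$. By (F1) a graph with $\mathrm{fdom}>3$ has no vertex of degree two, so both gadgets must be replaced. One repelling gadget serves for all $r$, and it fixes the overlap $U$. An attracting gadget works at an overlap $L$ dictated by its shape, and Lemma~\ref{lem:johnson} requires $U<L<1$. This restricts each attracting gadget to a range of $r$, and we use three of them (Figure~\ref{fig:gadgets}). The integer $m$ is always taken large enough for Lemma~\ref{lem:johnson} and such that the finitely many rational multiples of $m$ that occur as cardinalities are integers.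

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,g/.style={circle,fill,inner sep=1.6pt},c/.style={rectangle,draw,inner sep=2.5pt}]
\begin{scope}
\foreach \i in {1,2,3} \node[c] (s\i) at (\i-1,0) {$S_\i$};
\node[g,label=above:$u$] (u) at (1,1.6) {};
\foreach \i in {1,2,3} \draw (u)--(s\i);
\end{scope}
\begin{scope}[xshift=3.6cm]
\node[c] (s) at (0,0) {$S$}; \node[c] (t) at (2,0) {$S'$};
\node[g,label=above:$p$] (p) at (0,2.2) {}; \node[g,label=above:$p'$] (q) at (2,2.2) {};
\node[g,label=below right:$o$] (o) at (1,1.1) {};
\draw (s)--(p)--(q)--(t) (p)--(o)--(q) (o)--(s);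
\end{scope}
\begin{scope}[xshift=7.2cm]
\node[c] (s) at (0,0) {$S$}; \node[c] (t) at (2,0) {$S'$};
\node[g,label=left:$v$] (x1) at (0,1.1) {}; \node[g,label=below:$a$] (x2) at (1,1.1) {}; \node[g,label=right:$v'$] (x3) at (2,1.1) {};
\foreach \k in {1,2,3} \node[g,label=above:$b_\k$] (b\k) at (\k-1,2.2) {};
\foreach \h in {1,2,3} \foreach \k in {1,2,3} \draw (x\h)--(b\k);
\draw (s)--(x1) (t)--(x3);
\end{scope}
\begin{scope}[xshift=10.8cm]
\foreach \h in {1,2,3} {\node[c] (s\h) at (\h-1,0) {$S_{i_\h}$}; \node[g,label=below left:$v_\h$] (v\h) at (\h-1,1.1) {}; \draw (s\h)--(v\h);}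
\foreach \k in {1,2} {\node[g,label=above:$b_\k$] (b\k) at (\k-0.5,2.2) {}; \foreach \h in {1,2,3} \draw (v\h)--(b\k);}
\end{scope}
\end{tikzpicture}
\caption{The gadgets for $T=3+r$. Boxes are core vertices and dots are gadget vertices; all edges at the dots are drawn. From left to right: the repelling vertex, and the attracting triangle ($\frac13<r<\frac12$), $K_{3,3}$ ($\frac17<r<\frac13$) and $K_{2,3}$ ($0<r\le\frac16$).}
\label{fig:gadgets}
\end{figure}

\subsection{Repelling vertices on sunflowers}

A vertex $u$ with neighbors $S_1,S_2,S_3$ must lie in $D$ when no $S_i$ does, so it costs at least $\prod_i(1-g(S_i))$. This product has a cubic term, while \eqref{eq:slack} controls only $\bar g$ and pair correlations. For $z_1,z_2,z_3\in\{0,1\}$ with elementary symmetric functions $e_1,e_2,e_3$ we have $e_3\le\frac13e_2$, because $e_3=0$ unless all $z_i=1$, when $e_3=1$ and $e_2=3$. Hence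
\begin{equation}\label{eq:cubic}
(1-z_1)(1-z_2)(1-z_3)=1-e_1+e_2-e_3\ge1-e_1+\tfrac23e_2,
\end{equation}
with equality unless exactly two $z_i$ equal $1$. To lose nothing on our schedule, no point of $[N]$ may lie in exactly two of the sets: the three pairwise intersections must coincide. If their common size is $Um$, the union has measure $U+3(1-U)=3-2U$, and $u$ is active for exactly one unit of time when $3-2U=T-1$. So we put
\[
U=\frac{1-r}2 ,
\]
and for every ordered triple $(S_1,S_2,S_3)\in X^3$ whose pairwise intersections all equal one set of size $Um$ we add a vertex $u$ adjacent to $S_1,S_2,S_3$. Such triples exist since $3-2U<T$. These \emph{repelling vertices} have degree $3$, and they are feasible: use $\{u\}$ on the complement of $\Omega_{S_1\cup S_2\cup S_3}$, of measure $1$. For a uniformly random triple the symmetry principle gives $\mathbb E e_1=3\bar g$ and $\mathbb E e_2=3E_U$, so by \eqref{eq:cubic}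
\begin{equation}\label{eq:repel}
\text{the fraction of repelling vertices in a dominating set $D$ is at least } 1-3\bar g+2E_U .
\end{equation}

\subsection{Balancing the weights}

The next lemma lists what an attracting family must provide.

\begin{lemma}\label{lem:balance}
Let $G$ be a framed graph whose gadgets are the repelling vertices and a family $\mathcal H$ of further feasible gadgets. Let $c_0>0$, $c_1\ge0$, $\sigma\ge0$ and a rational $L$ satisfy
\begin{equation}\label{eq:params}
L=c_0T-c_1-\sigma,\qquad U<L<1,\qquad L\ge1/T,
\end{equation}
and let $m$ be as in Lemma~\ref{lem:johnson}. Suppose there are weights $w'\ge0$ of total $\sigma$ on the vertices of the gadgets in $\mathcal H$ such that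
\begin{equation}\label{eq:cost}
w'(D)\ge c_0-c_1\bar g-E_L\qquad\text{for every dominating set } D \text{ of } G.
\end{equation}
Then $\mathrm{fdom}(G)=T$.
\end{lemma}

The first condition in \eqref{eq:params} is complementary slackness. At a time in the interval of the point $x$, the active core vertices have $g(S)=\mathbf 1[x\in S]$, so $\bar g=1/T$ and $E_L=L/T$. If \eqref{eq:cost} is an equality at all times and every gadget vertex is active for one full unit, integration over $[0,T)$ gives $\sigma=c_0T-c_1-L$.

\begin{proof}
The bound ``$\ge$'' is Lemma~\ref{lem:frame}. For ``$\le$'' let $t=\frac{1-L}{1-U}$, choose $\gamma>0$ with $(\frac t2+c_0)\gamma=1$, and put $\beta=\frac{t\gamma}2$ and $\alpha=3\beta+c_1\gamma+(1-t)\gamma$. Give total weight $\alpha$ to the core and $\beta$ to the repelling vertices, constant within each class, and use $\gamma w'$ on $\mathcal H$. By \eqref{eq:repel}, \eqref{eq:cost}, $\beta+c_0\gamma=1$ and \eqref{eq:slack},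
\[
w(D)\ge\alpha\bar g+\beta(1-3\bar g+2E_U)+\gamma(c_0-c_1\bar g-E_L)=1+\gamma\big[(1-t)\bar g+tE_U-E_L\big]\ge1 .
\]
Using $c_1+\sigma=c_0T-L$, then $1-t-L=-tU$, then $t\gamma=2\beta$, the total weight is
\[
\alpha+\beta+\sigma\gamma=4\beta+(1-t-L)\gamma+c_0T\gamma=(4-2U)\beta+c_0T\gamma=T(\beta+c_0\gamma)=T,
\]
since $4-2U=3+r=T$. Apply Lemma~\ref{lem:weights}.
\end{proof}

In each family below we give the weights inside one gadget; $w'$ is obtained by dividing them by the number of gadgets. Then $\sigma$ is the weight of one gadget, and $w'(D)$ is the average over gadgets of the weight of $D$ inside the gadget.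

\subsection{Triangles: $\frac13<r<\frac12$}\label{sec:tri}

The attracting edge $ab$ supplies two units of active time, and now three are needed. For every ordered pair $(S,S')$ with $|S\cap S'|=Lm$ take a triangle $p,p',o$ with $p$ and $o$ adjacent to $S$ and $p'$ adjacent to $S'$. All three vertices have degree $3$ and weight $1$. The parameters are $c_0=1$, $c_1=0$, $\sigma=3$, so $L=T-3=r$. The condition $L>U$ means $r>\frac13$, and $LT=r(3+r)>\frac13\cdot\frac{10}3>1$.

\emph{Cost.} If $S\notin D$, then $D$ meets $N[p]\setminus\{S\}=\{p,p',o\}$; if $S'\notin D$, look at $N[p']$. So $D$ has weight at least $1-g(S)g(S')$ in the gadget, and the average is at least $1-E_L$.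

\emph{Feasibility.} On $\Omega_{S\cap S'}$ the core dominates the triangle. The complement has measure $T-r=3$; use each of $\{p\},\{p'\},\{o\}$ on one third of it.

\subsection{Complete bipartite graphs $K_{3,3}$: $\frac17<r<\frac13$}\label{sec:k33}

For $r\le\frac13$ the overlap $L=r$ is too small. If $c_1=0$ and $\sigma=3c_0$, then \eqref{eq:params} gives $L=c_0r$. So we look for a gadget with larger $c_0$, that is, one for which the presence of $S$ and $S'$ in $D$ saves only a fraction $1/c_0$ of the cost.

For every ordered pair $(S,S')$ with $|S\cap S'|=Lm$ take a $K_{3,3}$ with parts $\{a,v,v'\}$ and $\{b_1,b_2,b_3\}$, and join $v$ to $S$ and $v'$ to $S'$. The vertices $a,b_k$ have degree $3$, and $v,v'$ have degree $4$. Give weight $2$ to $a,v,v'$ and weight $1$ to each $b_k$. The parameters are $c_0=3$, $c_1=0$, $\sigma=9$, so $L=3T-9=3r$. The condition $L>U$ means $r>\frac17$, the condition $L<1$ means $r<\frac13$, and $LT=3r(3+r)>\frac37\cdot3>1$.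

\emph{Cost.} Let $D'$ be the part of $D$ in the gadget. If $D'$ avoids $\{a,v,v'\}$, then each $b_k$ must dominate itself, and $D'$ has weight $3$. Otherwise $D'$ has weight at least $2$, and less than $3$ only if it is a single vertex of $\{a,v,v'\}$. In that case $N[a]=\{a,b_1,b_2,b_3\}$ forces $D'=\{a\}$, and then $v$ and $v'$ can be dominated only by $S$ and $S'$. So $D'$ has weight at least $3-g(S)g(S')$, and the average is at least $3-E_L$.

\emph{Feasibility.} On $\Omega_{S\cap S'}$, of measure $3r$, use $\{a\}$: it dominates $a$ and the $b_k$, and the core dominates $v,v'$. The complement has measure $3-2r$. There we use sets that dominate the gadget by themselves: $\{b_1,b_2,b_3\}$ for measure $r$, and, on the remaining $3-3r$, for each $k$ the sets $\{v,b_k\}$, $\{v',b_k\}$, $\{a,b_k\}$ for measures $\frac13$, $\frac13$, $\frac{1-3r}3$. Then $v$ and $v'$ are active for time $1$, $a$ for $3r+(1-3r)=1$, and $b_k$ for $r+\frac{3-3r}3=1$.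

\subsection{Majority gadgets $K_{2,3}$: $0<r\le\frac16$}\label{sec:k23}

As $r\to0$ we have $U\to\frac12$, so $L=c_0r$ would need unboundedly large $c_0$. We use instead a fixed gadget with three attachments and allow $c_1>0$.

\emph{The gadget.} Given core vertices $S_{i_1},S_{i_2},S_{i_3}$, take a $K_{2,3}$ with parts $\{b_1,b_2\}$ and $\{v_1,v_2,v_3\}$, and join $v_h$ to $S_{i_h}$. All five vertices have degree $3$ and weight $1$. Let $\mathrm{maj}\in\{0,1\}$ equal $1$ when at least two of the three core vertices lie in $D$. We claim that $D$ has at least $2-\mathrm{maj}$ vertices in the gadget. It has at least one, since $N[b_1]$ lies in the gadget. If $\mathrm{maj}=0$, say $S_{i_1},S_{i_2}\notin D$, then $v_1,v_2,b_1,b_2$ must be dominated from inside the gadget. A single $b_k$ misses the other $b$, and a single $v_h$ misses $v_1$ or $v_2$. So two vertices are needed.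

Thus $c_0=2$, $\sigma=5$ and $L=2T-5-c_1=1+2r-c_1$, and \eqref{eq:cost} asks that the average of $\mathrm{maj}$ be at most $c_1\bar g+E_L$. The condition $L>U$ reads $\frac{5r}2>c_1-\frac12$, so $c_1$ must approach $\frac12$ as $r\to0$. For a single triple, the pointwise bound $\mathrm{maj}\le c_1\frac{e_1}3+\frac{e_2}3$ needs $c_1\ge1$, as $(1,1,0)$ shows. A smaller constant is obtained by first averaging over all triples inside a tuple of $n$ sets.

\emph{Averaging the majority.} Let $j\ge2$, $n=2j$. For a $k$-subset $I$ of $[n]$, the fraction of $3$-subsets of $[n]$ that have at least two elements in $I$ is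
\[
M(k)=\frac{\binom k2(n-k)+\binom k3}{\binom n3}=\frac{k(k-1)\big(3(n-k)+k-2\big)}{n(n-1)(n-2)}=\frac kn\,\varphi(k),\qquad\varphi(k)=\frac{(k-1)(3n-2k-2)}{(n-1)(n-2)} .
\]
By double counting, $M(k)$ is also the fraction of $k$-subsets that contain at least two elements of a given $3$-subset. We have
\[
\varphi(j)=\frac{(j-1)(4j-2)}{(2j-1)(2j-2)}=1,\qquad \varphi(j+1)=\frac{j(4j-4)}{(2j-1)(2j-2)}=\frac{2j}{2j-1}.
\]
The affine function $\ell(k)=\frac{j}{2j-1}+\frac{k-1}{n-1}$ takes the same values at $j$ and $j+1$. Since $\varphi$ is quadratic with leading coefficient $-\frac2{(n-1)(n-2)}$,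
\[
\varphi(k)-\ell(k)=-\frac{2(k-j)(k-j-1)}{(n-1)(n-2)}\le0\qquad\text{for every integer } k .
\]
Multiplying by $k/n$, and putting $c_1=\frac j{2j-1}$, we obtain
\begin{equation}\label{eq:maj}
M(k)\le c_1\,\frac kn+\frac{k(k-1)}{n(n-1)}\qquad(0\le k\le n),
\end{equation}
with equality for $k\in\{0,j,j+1\}$. The constant $c_1=\frac12+\frac1{2(2j-1)}$ tends to $\frac12$, as required.

\emph{Parameters.} The intervals $\big(\frac1{5(2j-1)},\frac1{2(2j-1)}\big]$, $j\ge2$, cover $(0,\frac16]$: the first ends at $\frac16$, the left endpoints tend to $0$, and consecutive intervals overlap because $\frac1{5(2j-1)}<\frac1{2(2j+1)}$ is equivalent to $6j>7$. Fix $j\ge2$ with $r$ in the $j$th interval and put $\nu=2(2j-1)r\in(0,1]$. Then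
\[
L=1-c_1+2r=\frac{j-1+\nu}{2j-1}.
\]
The condition $\frac{5r}2>c_1-\frac12=\frac1{2(2j-1)}$ is the left endpoint of the interval, so $L>U$. Also $L<1$ since $2r\le\frac13<c_1$, and $L>U\ge\frac5{12}>\frac1T$. So \eqref{eq:params} holds.

\emph{Tuples.} To lose nothing in \eqref{eq:maj} on our schedule, every point of $[N]$ should lie in $0$, $j$ or $j+1$ sets of the tuple; the proportion between $j$ and $j+1$ is the free parameter that adjusts the overlap to $L$. For subsets $S_1,\dots,S_n$ of $[N]$, the \emph{type} of $x\in[N]$ is $\{i:x\in S_i\}$. Put
\[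
\eta=2(1-\nu),\qquad\eta'=\frac{2j\nu}{j+1},
\]
and let $\mathcal T$ be the set of tuples $(S_1,\dots,S_n)$ in which each $j$-subset of $[n]$ is the type of exactly $\eta m/\binom nj$ points, each $(j+1)$-subset is the type of exactly $\eta'm/\binom n{j+1}$ points, and all other points have empty type. Since $\eta+\eta'\le2<T$, the set $\mathcal T$ is nonempty, and it is invariant under $\mathrm{Sym}(N)$. A fraction $\frac kn$ of the $k$-subsets of $[n]$ contains a given index, and a fraction $\frac{k(k-1)}{n(n-1)}$ contains two given indices. Note that $\eta\frac jn=1-\nu$ and $\eta'\frac{j+1}n=\nu$. Hence, for $i\ne i'$,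
\[
\frac{|S_i|}m=(1-\nu)+\nu=1,\qquad\frac{|S_i\cap S_{i'}|}m=(1-\nu)\frac{j-1}{2j-1}+\nu\frac{j}{2j-1}=L .
\]
So $\mathcal T\subseteq X^n$. For distinct $i_1,i_2,i_3$, let $W$ be the set of times at which at least two of $S_{i_1},S_{i_2},S_{i_3}$ are active. Then
\begin{equation}\label{eq:W}
\mu(W)=\eta M(j)+\eta'M(j+1)=(1-\nu)\varphi(j)+\nu\varphi(j+1)=1+\frac\nu{2j-1}=1+2r .
\end{equation}
The family $\mathcal H$ consists of one gadget for every tuple in $\mathcal T$ and every $i_1<i_2<i_3$ in $[n]$.

\emph{Cost.} Take a uniformly random tuple in $\mathcal T$, and let $k=\sum_ig(S_i)$. The average of $\mathrm{maj}$ over the gadgets of this tuple is $M(k)$. By the symmetry principle, $\mathbb E k=n\bar g$ and $\mathbb E\,k(k-1)=\sum_{i\ne i'}\mathbb E g(S_i)g(S_{i'})=n(n-1)E_L$. By \eqref{eq:maj}, $\mathbb E M(k)\le c_1\bar g+E_L$, and $w'(D)\ge2-c_1\bar g-E_L$.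

\emph{Feasibility.} The number of points of a type depends only on its size, so the region where exactly the two sets other than $S_{i_h}$ are active has the same measure for $h=1,2,3$. Adding one third of the triple intersection to each, we split $W$ into $W_1,W_2,W_3$ of measure $\frac{1+2r}3$, such that on $W_h$ both sets other than $S_{i_h}$ are active. On $W_h$ use $\{v_h\}$: it dominates $v_h,b_1,b_2$, and the core dominates the other two $v$'s. By \eqref{eq:W} the complement of $W$ has measure $2-r$. There we use sets that dominate the gadget by themselves: $\{b_1,b_2\}$ for measure $r$, and each of the six sets $\{v_h,b_k\}$ for measure $\frac{2-2r}6$. Then $v_h$ is active for time $\frac{1+2r}3+2\cdot\frac{2-2r}6=1$, and $b_k$ for $r+3\cdot\frac{2-2r}6=1$.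

\begin{proof}[Proof of Proposition~\ref{prop:above3}]
Since $\frac17<\frac16$, the ranges of Sections~\ref{sec:tri}--\ref{sec:k23} cover $(0,\frac12)\setminus\{\frac13\}$. Let $G$ be the framed graph with the repelling vertices and the attracting family whose range contains $r$. Lemma~\ref{lem:balance} gives $\mathrm{fdom}(G)=3+r$. Gadget vertices have degree $3$ or $4$, repelling vertices have degree $3$, and by Lemma~\ref{lem:frame} all other vertices have degree at least $4$ and $G$ is connected.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}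

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
First let $T\in[\frac52,\frac72)$ be rational. A connected graph with $\mathrm{fdom}=T$ and $\delta=\lceil T\rceil-1$ is given by $C_5$ for $T=\frac52$, by Proposition~\ref{prop:below3} for $T\in(\frac52,3)$, by $K_3$ for $T=3$, by $C_7\vee K_1$ for $T=\frac{10}3$ (Lemmas~\ref{lem:universal} and~\ref{lem:small}), and by Proposition~\ref{prop:above3} for the other $T\in(3,\frac72)$. Every rational $T\ge\frac52$ is $T'+k$ with $T'\in[\frac52,\frac72)$ rational and $k\ge0$ an integer. Adding $k$ universal vertices raises $\mathrm{fdom}$ and $\delta$ by $k$ and keeps the graph connected. By (F1), $\delta(G)\ge\mathrm{fdom}(G)-1$ for all $G$, so $\lceil T\rceil-1$ is the least possible minimum degree.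

(a) If $d\ge3$ and $T\in(d,d+1]$, then $T\ge\frac52$ and $\lceil T\rceil-1=d$.

(b) Always $\mathrm{fdom}(G)\ge1$, since $V(G)$ is dominating; so $\delta=0$ gives $\{1\}$ by (F1). If $\delta(G)\ge1$, Ore's theorem states that the complement of a minimal dominating set $D$ is dominating: if some $v\in D$ had no neighbor outside $D$, it would have one inside $D$, and $D\setminus\{v\}$ would still be dominating. Hence $\mathrm{fdom}(G)\ge2$. For $\delta=1$, (F1) gives exactly $\{2\}$, attained by $K_2$. For $\delta=2$, (F1), (F2) and $\mathrm{fdom}\ge2$ confine the value to $\{2,\frac73\}\cup(\mathbb Q\cap[\frac52,3])$. All these values occur with $\delta=2$: take $C_4$, $C_7$, and the main statement for $T\in[\frac52,3]$.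
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:values}]
Every value is rational by (F1), and a value below $\frac52$ lies in $\{1,2,\frac73\}$ by (F2). Conversely, $K_1$, $K_2$, $C_7$ give $1$, $2$, $\frac73$ by Lemma~\ref{lem:small}, and Theorem~\ref{thm:degree} gives every rational $T\ge\frac52$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CDLP} Quentin Chuet, Hugo Demaret, Hoang La, Fran\c{c}ois Pirot, ``Fractional domatic number and minimum degree'', arXiv:2508.19617 (2025).
\end{thebibliography}
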